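\title{Almost atomicity does not ascend to polynomial rings}

\begin{abstract}
An integral domain is almost atomic if every nonzero nonunit becomes a product of atoms after multiplication by finitely many atoms. We show that this property does not pass from a domain to its polynomial ring. We construct an integrally closed domain $R$ in which every nonzero nonunit is an atom or a product of two atoms, and a linear polynomial $a+bx\in R[x]$ no nonzero multiple of which is a product of atoms. The obstruction is a property of the ideal $(a,b)$, and we show that the same property decides when a polynomial ring over an integrally closed quasi-atomic domain is quasi-atomic. We also give a sufficient condition under which almost atomicity does ascend.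
\end{abstract}

\section{Introduction}

Throughout, a \emph{domain} is a commutative integral domain with identity. Let $D$ be a domain with quotient field $K$ and unit group $U(D)$. A nonzero nonunit of $D$ is an \emph{atom} if it is not a product of two nonunits, and it is \emph{atomic} if it is a product of finitely many atoms. We compare three conditions on $D$.
\begin{itemize}
\item $D$ is \emph{atomic} if every nonzero nonunit is atomic.
\item $D$ is \emph{almost atomic} (in the sense of Boynton and Coykendall) if for every nonzero nonunit $r$ there are atoms $a_1,\dots,a_n$, with $n\ge 0$, such that $ra_1\cdots a_n$ is atomic.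
\item $D$ is \emph{quasi-atomic} if every nonzero nonunit $r$ has an atomic multiple $rr'$ with $r'\in D$.
\end{itemize}
Each condition implies the next: take $n=0$, and then $r'=a_1\cdots a_n$. They measure how far the atoms reach. In an atomic domain the atoms and units generate the multiplicative monoid $D\setminus\{0\}$. In an almost atomic domain they generate the group $K^*$, since $ra_1\cdots a_n=p_1\cdots p_m$ says that $r$ is a quotient of two products of atoms. In a quasi-atomic domain one asks only that every nonzero nonunit divide some product of atoms.

The following question comes from the paper \cite{GGP} of Gonzalez, Gotti, and Panpaliya.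

\medskip
\noindent\textbf{Question.} \emph{If $R$ is an almost atomic domain, must the polynomial ring $R[x]$ be almost atomic?}
\medskip

There is a natural argument for a positive answer. Take a nonconstant $f\in R[x]$ and pull out constant factors until none is left. What remains can be split into at most $\deg f$ further factors, so it is atomic, and the constant that was pulled out is handled by the hypothesis on $R$. The weak point is the word ``until''. Factorization properties of $R$ control each coefficient of $f$ separately, and they do not obviously prevent the coefficients from having ever larger common divisors. Still, almost atomicity leaves room to maneuver: we may first multiply $f$ by atoms of $R[x]$, nonconstant ones included, and hope to repair the defect. Our main result says that the defect can be beyond repair even when $R$ is atomic and arbitrary multipliers are allowed.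

Recall that $D$ is \emph{integrally closed} if every element of $K$ that is a root of a monic polynomial over $D$ lies in $D$. For a set $X$ of indeterminates, $D[X]$ is the polynomial ring and $D[X^{\pm1}]=D[x,x^{-1}:x\in X]$ is the Laurent polynomial ring.

\begin{theorem}\label{thm:main}
There are an integrally closed domain $R$ and nonzero elements $a,b\in R$ with the following properties.
\begin{enumerate}
\item[(a)] Every nonzero nonunit of $R$ is an atom or a product of two atoms.
\item[(b)] For $f=a+bx\in R[x]$, no product $fh$ with $0\neq h\in R[x]$ is a product of atoms of $R[x]$.
\item[(c)] More generally, for every set $X$ of indeterminates and every $x_1\in X$, the polynomial $a+bx_1$ has no atomic multiple in $R[X]$ and none in $R[X^{\pm1}]$.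
\end{enumerate}
Thus $R$ is atomic, hence almost atomic, while none of the rings $R[x]$, $R[X]$, $R[X^{\pm1}]$ is quasi-atomic. In particular $R[x]$ is not almost atomic, and the Question has a negative answer.
\end{theorem}

The paper follows the natural argument to the point where it breaks. Section~\ref{sec:positive} makes it precise and obtains a sufficient condition for ascent (Proposition~\ref{prop:positive}). Section~\ref{sec:model} exhibits a domain $A$ and a linear polynomial over it for which the argument fails completely; this $A$ has no atoms, so it is not yet a counterexample. Section~\ref{sec:tight} isolates the reason for the failure, the notion of a \emph{tight} ideal, in a form that survives suitable ring extensions. Sections~\ref{sec:split} and~\ref{sec:R} make $A$ atomic by a construction in the style of Roitman, adjoining two atoms whose product is a given element, and check that the obstruction survives. Finally, Theorem~\ref{thm:class} shows that over an integrally closed quasi-atomic domain $D$, tightness of the relevant coefficient ideals is necessary and sufficient for $D[X]$ to be quasi-atomic.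

\medskip
\noindent\textbf{Conventions.} An empty product equals $1$. A unit times an atom is an atom, so a unit times a nonempty product of atoms is atomic. The \emph{content} $C(g)$ of $g\in K[X^{\pm1}]$ is the $D$-submodule of $K$ generated by the coefficients of $g$. The coefficients of $gh$ lie in $C(g)C(h)$, and for $0\ne c\in D$ we have $g/c\in D[X^{\pm1}]$ if and only if $C(g)\subset cD$. Total degree is additive on $D[X]$, so $U(D[X])=U(D)$ and atoms of $D$ are atoms of $D[X]$. A nonunit $c\in D$ is also a nonunit of $D[X^{\pm1}]$: if $ch=1$, then $ch_0=1$ for the coefficient $h_0$ of the monomial $1$ in $h$. For every set $X$ the rings $K[X]$ and $K[X^{\pm1}]$ are unique factorization domains.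

\section{Primitive polynomials and a positive result}\label{sec:positive}

Let $D$ be a domain with quotient field $K$ and let $X$ be a set of indeterminates. A nonzero $g\in D[X]$ is \emph{primitive} if no nonunit of $D$ divides it, that is, if $C(g)$ is contained in no proper principal ideal of $D$.

\begin{lemma}\label{lem:primitive}
Let $g\in D[X]$ be nonconstant and primitive. Then $g$ is atomic in $D[X]$. If $g$ is irreducible in $K[X]$, then $g$ is an atom of $D[X]$.
\end{lemma}

\begin{proof}
In a factorization of $g$ into nonunits of $D[X]$ no factor is constant, because $g$ is primitive. So there are at most $\deg g$ factors, and in a factorization with the largest possible number of factors every factor is an atom. If $g$ is irreducible in $K[X]$, it is not a product of two nonconstant polynomials, so that largest number is $1$.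
\end{proof}

To use the lemma we reduce to polynomials that are irreducible over $K$. Every nonconstant $f\in D[X]$ satisfies
\begin{equation}\label{eq:clear}
df=F_1\cdots F_m,\qquad 0\neq d\in D,\quad m\ge1,\quad F_i\in D[X]\text{ irreducible in }K[X].
\end{equation}
Indeed, write $f=\phi_1\cdots\phi_m$ with $\phi_i$ irreducible in $K[X]$, choose $0\ne d_i\in D$ with $F_i=d_i\phi_i\in D[X]$, and put $d=d_1\cdots d_m$.

A \emph{maximal common divisor} of nonzero elements $a_0,\dots,a_n\in D$ is a common divisor $d$ such that $a_0/d,\dots,a_n/d$ have no nonunit common divisor.

\begin{proposition}\label{prop:positive}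
Let $D$ be an almost atomic domain. Suppose that for every $f\in D[X]$ that is irreducible in $K[X]$ there is $q\in K^*$ such that $qC(f)\subset D$ and $qC(f)$ is contained in no proper principal ideal of $D$. Then $D[X]$ is almost atomic. The hypothesis on $q$ holds, for example, if every finite set of nonzero elements of $D$ has a maximal common divisor.
\end{proposition}

\begin{proof}
For the last sentence take $q=1/d$, where $d$ is a maximal common divisor of the nonzero coefficients of $f$.

Let $f\in D[X]$ be a nonzero nonunit. If $f$ is constant, we use that $D$ is almost atomic and that its atoms are atoms of $D[X]$. Let $f$ be nonconstant and write $df=F_1\cdots F_m$ as in \eqref{eq:clear}. Let $q_i=s_i/t_i$, with nonzero $s_i,t_i\in D$, be as in the hypothesis for $F_i$. Then $g_i=q_iF_i$ lies in $D[X]$, is primitive, and is irreducible in $K[X]$, so it is an atom by Lemma~\ref{lem:primitive}. With $s=\prod s_i$ and $t=\prod t_i$,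
\[
ds\,f=\prod s_iF_i=\prod t_ig_i=t\prod g_i .
\]
The constants $ds$ and $t$ need not be atomic, and this is where almost atomicity of $D$ enters. Choose products $\alpha,\beta$ of atoms of $D$, possibly empty, such that each of $ds\alpha$ and $t\beta$ is a unit or a product of atoms. Multiplying by $\alpha\beta$ gives
\[
f\cdot(ds\alpha)\,\beta=(t\beta)\,\alpha\prod g_i .
\]
If $ds\alpha$ or $t\beta$ is a unit, absorb it (or its inverse) into $g_1$. The identity then exhibits $f$ times a possibly empty product of atoms as a nonempty product of atoms.
\end{proof}

Maximal common divisors exist when ascending chains of principal ideals stabilize, for instance in Noetherian domains: if $a_0,\dots,a_n$ had none, we could choose common divisors $d_0=1,d_1,d_2,\dots$ with each $d_{j+1}/d_j$ a nonunit of $D$, and the ideals $(a_0/d_j)D$ would ascend strictly. A counterexample to the Question therefore needs an irreducible polynomial over $K$ with no primitive scalar multiple. The smallest candidate is a linear polynomial $a+bx$.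

\section{A model: a domain without atoms}\label{sec:model}

We want elements $a,b$ whose common divisors keep growing without reaching a limit. The rational powers $y^\delta$ of an indeterminate supply a family of divisors with no jumps, and a restriction on constant terms will remove the limit.

Recall that a subring $W$ of a field $K$ is a \emph{valuation ring of $K$} if $z\in W$ or $z^{-1}\in W$ for every $z\in K^*$. Such a ring is integrally closed, its nonunits form its unique maximal ideal, and among finitely many nonzero elements of $K$ there is one, say $\alpha$, such that $\alpha W$ contains all the others.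

Let $k$ be a field, let $F=k(t)$ with $t$ an indeterminate, and let
\[
V=\bigcup_{n\ge1}F[[y^{1/n!}]],
\]
an increasing union of power series rings. It contains $y^\delta$ for every rational $\delta\ge0$. A series with nonzero constant term is a unit, so every nonzero $z\in V$ has the form $y^{v(z)}u$ with $v(z)\in\mathbb Q_{\ge 0}$ and $u\in U(V)$. Hence $V$ is a valuation ring of its quotient field $L$. The constant term $z\mapsto\bar z$ is a ring homomorphism from $V$ onto $F$, and its kernel $P$ is the maximal ideal of $V$. Put
\[
A=k+P=\{z\in V:\bar z\in k\}.
\]
The quotient field of $A$ is $L$, because $z=(yz)/y$ with $yz,y\in P$ for $z\in V$.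

\begin{lemma}\label{lem:A}
\begin{enumerate}
\item[(a)] The nonunits of $A$ are exactly the elements of $P$.
\item[(b)] $A$ is integrally closed.
\item[(c)] For $z_1,\dots,z_m\in P$ there is a rational $\delta>0$ with $z_i\in y^\delta P$ for all $i$.
\item[(d)] If $w\in L$ satisfies $w\in A$ and $tw\in A$, then $w\in P$ and $tw\in P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $z\in A\setminus P$, then $z^{-1}\in V$ has constant term $\bar z^{-1}\in k$, so $z^{-1}\in A$. Elements of $P$ are nonunits even in $V$.

(b) Let $z\in L$ be a root of a monic polynomial over $A$. Then $z\in V$, since $V$ is integrally closed. Taking constant terms in the equation shows that $\bar z\in k(t)$ is algebraic over $k$. An element of $k(t)$ that is algebraic over $k$ lies in $k$, so $z\in A$.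

(c) Choose $\delta$ with $0<\delta<v(z_i)$ for all $i$ with $z_i\ne0$.

(d) Both $\bar w$ and $t\bar w$ lie in $k$, which forces $\bar w=0$.
\end{proof}

By (a) and (c), every nonzero nonunit $z$ of $A$ splits as $y^\delta\cdot(z/y^\delta)$ with both factors in $P$. So $A$ has no atoms.

\begin{example}\label{ex:model}
Let $f=y+tyx\in A[x]$. For every rational $\delta$ with $0<\delta<1$,
\[
f=y^{\delta}\bigl(y^{1-\delta}+ty^{1-\delta}x\bigr)\quad\text{in }A[x],
\]
but the limiting factorization $y(1+tx)$ is not available because $t\notin A$. No scalar multiple of $f$ is primitive: if $qf\in A[x]$, then $qy,\,qty\in P$ by Lemma~\ref{lem:A}(d), and some $y^\delta$ divides both by Lemma~\ref{lem:A}(c).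

Polynomial multipliers do no better. Let $0\ne g\in A[x]$ be divisible by $f$ in $L[x]$. Then $g(-1/t)=0$. Taking constant terms of the coefficients gives $\bar g\in k[x]$ with $\bar g(-1/t)=0$, and $\bar g=0$ because $-1/t$ is transcendental over $k$. So all coefficients of $g$ lie in $P$, and $g=y^\delta\cdot(g/y^\delta)$ is a product of two nonunits of $A[x]$ for a suitable $\delta>0$. Thus no atom of $A[x]$ is divisible by $f$ in $L[x]$. Since $f$ is prime in $L[x]$, an equation $fh=p_1\cdots p_m$ with atoms $p_i$ would make $f$ divide some $p_i$ in $L[x]$. Hence $f$ has no atomic multiple in $A[x]$.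
\end{example}

Transcendence of $t$ is essential. If $t\notin k$ were algebraic over $k$, then $t$ would be integral over $A$ without lying in $A$, and the minimal polynomial of $-1/t$ over $k$ would be a monic, hence primitive, element of $A[x]$ divisible by $f$ in $L[x]$.

Example~\ref{ex:model} has the conclusion that we want over the wrong ring: $A$, having no atoms, is not even quasi-atomic. We shall enlarge $A$ to an atomic domain. The enlarged ring has no constant-term map, so we first recast the example in terms that make sense in any domain.

\section{Tight ideals}\label{sec:tight}

Let $f\in D[X]$ be prime in $K[X]$. As in the example, an atomic multiple of $f$ contains an atom of the form $f\kappa$ with $\kappa\in K[X]$, and this atom is primitive. We would like to read off from the coefficients of $f$ whether such a $\kappa$ exists. The difficulty is cancellation: the coefficients of $f\kappa$ are sums of products of coefficients, and a sum may lie in $D$ when its terms do not. Over an integrally closed domain this does not happen. The tool is the fact that an integrally closed domain $D$ is the intersection of the valuation rings $W$ of $K$ that contain it (see, e.g., Atiyah--Macdonald,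 Corollary~5.22). Part (a) of the next lemma is the Kronecker--Dedekind content lemma; part (b) comes with the same proof and is needed in Section~\ref{sec:split}.

\begin{lemma}\label{lem:KD}
Let $D$ be an integrally closed domain with quotient field $K$, and let $X$ be a set of indeterminates.
\begin{enumerate}
\item[(a)] If $f,g\in K[X^{\pm1}]$ and $fg\in D[X^{\pm1}]$, then $C(f)C(g)\subset D$.
\item[(b)] $D[X^{\pm1}]$ is integrally closed.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix a valuation ring $W\supset D$ of $K$ with maximal ideal $\mathfrak m$. Call $g\in W[X^{\pm1}]$ \emph{normalized} if some coefficient is a unit of $W$, that is, if the image of $g$ in the domain $(W/\mathfrak m)[X^{\pm1}]$ is nonzero. A product of normalized elements is normalized. Every nonzero $g\in K[X^{\pm1}]$ is $\alpha g_1$ with $\alpha\in K^*$ and $g_1$ normalized: take for $\alpha$ a coefficient such that $\alpha W$ contains all coefficients. Moreover $\alpha g_1\in W[X^{\pm1}]$ forces $\alpha\in W$.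

(a) We may assume $f,g\ne0$. Write $f=\alpha f_1$ and $g=\beta g_1$ with $f_1,g_1$ normalized. Since $f_1g_1$ is normalized and $\alpha\beta f_1g_1\in W[X^{\pm1}]$, we get $\alpha\beta\in W$. The product of a coefficient of $f$ and a coefficient of $g$ lies in $\alpha\beta W\subset W$. Intersecting over all $W$ gives the claim.

(b) Let $z\ne0$ in $K(X)$ satisfy $z^n+g_1z^{n-1}+\dots+g_n=0$ with $g_i\in D[X^{\pm1}]$. Then $z\in K[X^{\pm1}]$, because unique factorization domains are integrally closed. Write $z=\alpha z_1$ with $z_1$ normalized. If $\alpha\notin W$, then $\alpha^{-1}\in\mathfrak m$ and $z_1^n=-\sum_{i\ge1}\alpha^{-i}g_iz_1^{n-i}$ has all coefficients in $\mathfrak m$, although $z_1^n$ is normalized. So $\alpha\in W$ and the coefficients of $z$ lie in $W$. Intersecting over all $W$ gives $z\in D[X^{\pm1}]$.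
\end{proof}

Part (a) fails without integral closure: for $D=k[u^2,u^3]$ we have $(x+u)(x-u)=x^2-u^2\in D[x]$, but $u\cdot1\notin D$.

By part (a), applied to $f$ and $\kappa/c$, the polynomial $f\kappa$ lies in $cD[X]$ exactly when $C(f)C(\kappa)\subset cD$. So the existence of a primitive multiple $f\kappa$ depends only on the ideal $C(f)$. By a \emph{finitely generated fractional ideal} we mean a finitely generated $D$-submodule of $K$.

\begin{definition}\label{def:tight}
A nonzero finitely generated ideal $I$ of a domain $D$ is \emph{tight} if there is a nonzero finitely generated fractional ideal $J$ such that $IJ\subset D$ and $IJ$ is contained in no proper principal ideal of $D$.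
\end{definition}

A nonzero principal ideal $aD$ is tight, with $J=a^{-1}D$. The hypothesis of Proposition~\ref{prop:positive} says that $C(f)$ is tight with a principal witness $J=qD$.

\begin{proposition}\label{prop:obstruction}
Let $D$ be integrally closed. Let $\Lambda\subset\Lambda_K$ be either $D[X]\subset K[X]$ or $D[X^{\pm1}]\subset K[X^{\pm1}]$. Let $f\in\Lambda$ be prime in $\Lambda_K$. If $C(f)$ is not tight, then $f$ has no atomic multiple in $\Lambda$.
\end{proposition}

\begin{proof}
Suppose $fh=p_1\cdots p_m$ with $h\in\Lambda$, $m\ge1$, and atoms $p_i$ of $\Lambda$. Since $f$ is prime in $\Lambda_K$, one of the atoms is $p=f\kappa$ with $0\neq\kappa\in\Lambda_K$. By Lemma~\ref{lem:KD}(a), $J=C(\kappa)$ satisfies $C(f)J\subset D$. As $C(f)$ is not tight, $C(f)J\subset cD$ for a nonunit $c\in D$, and $c\ne0$ because $C(f)J\neq0$. The coefficients of $p$ lie in $C(f)J$, so $p/c\in\Lambda$. In $p=c\cdot(p/c)$ the factor $c$ is a nonunit of $\Lambda$. The factor $p/c=f\cdot(\kappa/c)$ is a nonunit of $\Lambda_K$, being a multiple of the nonunit $f$, hence a nonunit of $\Lambda$. This contradicts that $p$ is an atom.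
\end{proof}

It remains to find an atomic, integrally closed domain with a two-generated ideal that is not tight. The model provides everything except atomicity.

\begin{lemma}\label{lem:Anottight}
The ideal $I=yA+tyA$ of $A$ is not tight.
\end{lemma}

\begin{proof}
Let $J=z_1A+\dots+z_rA\ne0$ with $z_i\in L$ and $IJ\subset A$. By Lemma~\ref{lem:A}(d) the generators $yz_i$ and $tyz_i$ of $IJ$ lie in $P$. By Lemma~\ref{lem:A}(c) they lie in $y^\delta A$ for some $\delta>0$, and this ideal is proper.
\end{proof}

When we pass from $D$ to a larger domain $E$, an ideal that is not tight can become tight in two ways: the nonunits $c$ may become units, or new fractional ideals $J$ may appear. The second danger can be monitored inside the ring. For nonzero $a,b\in D$ and $z\in K$,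
\begin{equation}\label{eq:inverse}
az\in D\ \text{ and }\ bz\in D\iff abz\in aD\cap bD,
\end{equation}
because $az\in D$ means $abz\in bD$ and $bz\in D$ means $abz\in aD$. So the admissible $J$ for the ideal $aD+bD$ are the finitely generated submodules of $(ab)^{-1}(aD\cap bD)$, and we need this intersection not to grow more than it must.

\begin{lemma}\label{lem:transfer}
Let $D\subset E$ be domains and let $a,b\in D$ be nonzero. Suppose that nonunits of $D$ are nonunits of $E$ and that $aE\cap bE=(aD\cap bD)E$. If $aD+bD$ is not tight in $D$, then $aE+bE$ is not tight in $E$.
\end{lemma}

\begin{proof}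
Let $J=z_1E+\dots+z_rE$ be a nonzero fractional ideal of $E$ with $(aE+bE)J\subset E$. By \eqref{eq:inverse} for $E$, each $abz_i$ lies in $aE\cap bE=(aD\cap bD)E$. So there are $m_1,\dots,m_l\in aD\cap bD$ with $abz_i\in\sum_jm_jE$ for all $i$. Put $J_0=\sum_j(m_j/ab)D$. Then $J\subset J_0E$, so $J_0\neq0$, and $(aD+bD)J_0\subset D$ by \eqref{eq:inverse} for $D$. Since $aD+bD$ is not tight, $(aD+bD)J_0\subset cD$ for a nonunit $c$ of $D$. Then $(aE+bE)J\subset cE$, and $cE$ is proper because $c$ is a nonunit of $E$.
\end{proof}

\section{Splitting elements into two atoms}\label{sec:split}

We need extensions that create atoms, keep the atoms already present, preserve integral closure, and satisfy the two hypotheses of Lemma~\ref{lem:transfer}. To make a nonzero nonunit $s\in D$ atomic, adjoin an indeterminate $X$ and the cofactor $sX^{-1}$. Since $X^m(sX^{-1})^n=s^nX^{m-n}$,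
\[
E=D[X,sX^{-1}]=\cdots\oplus Ds^2X^{-2}\oplus DsX^{-1}\oplus D\oplus DX\oplus DX^2\oplus\cdots .
\]
Everything we need can be seen in this display. The ring is graded by $\mathbb Z$, so factors of a homogeneous element are homogeneous and can be listed. It is a free $D$-module, so intersections of principal ideals are computed one component at a time. And it is the intersection of the Laurent polynomial rings $D[X^{\pm1}]$ and $D[(X/s)^{\pm1}]$: in degree $e$ the intersection is $(D\cap s^{-e}D)X^e$, which is $DX^e$ for $e\ge0$ and $Ds^{|e|}X^e$ for $e<0$. The next lemma does this for many elements $s$ at once.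

Let $S$ be a set of nonzero nonunits of a domain $D$ with quotient field $K$, and let $X_s$ $(s\in S)$ be independent indeterminates. Let $\mathbb Z^{(S)}$ be the group of finitely supported families $e=(e_s)_{s\in S}$ of integers, and put
\[
X^e=\prod_sX_s^{e_s},\qquad \sigma(e)=\prod_{e_s<0}s^{|e_s|}\in D\setminus\{0\}.
\]
The ring $\Omega=K[X_s^{\pm1}:s\in S]=\bigoplus_eKX^e$ is graded by $\mathbb Z^{(S)}$. In $\Omega$, factors of a nonzero homogeneous element are homogeneous. To see this, fix a total order on $S$ and order $\mathbb Z^{(S)}$ lexicographically; this total order is compatible with addition. If $g$ has lowest and highest degrees $e^-\le e^+$ and $h$ has $e'^-\le e'^+$, then $gh$ has nonzero components in degrees $e^-+e'^-$ and $e^++e'^+$. If $gh$ is homogeneous these degrees agree, which forces $e^-=e^+$ and $e'^-=e'^+$.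

\begin{lemma}\label{lem:split}
Let $E=D[X_s,\,sX_s^{-1}:s\in S]\subset\Omega$. Then $E=\bigoplus_eD\,\sigma(e)X^e$, and the following hold.
\begin{enumerate}
\item[(a)] $U(E)=U(D)$.
\item[(b)] For $r\in S$, the elements $X_r$ and $rX_r^{-1}$ are atoms of $E$, so $r$ is a product of two atoms of $E$.
\item[(c)] If $S$ contains no atom of $D$, then every atom of $D$ is an atom of $E$.
\item[(d)] If $D$ is integrally closed, then so is $E$.
\item[(e)] $aE\cap bE=(aD\cap bD)E$ for all $a,b\in D$.
\end{enumerate}
\end{lemma}

\begin{proof}
The $D$-module $E$ is spanned by the products $\prod_sX_s^{m_s}(sX_s^{-1})^{n_s}=\bigl(\prod_ss^{n_s}\bigr)X^{e}$ with $m_s,n_s\ge0$ almost all zero and $e=m-n$. Here $n_s\ge\max(0,-e_s)$, so $\sigma(e)$ divides $\prod_ss^{n_s}$ in $D$. Conversely, $\sigma(e)X^e=\prod_{e_s\ge0}X_s^{e_s}\prod_{e_s<0}(sX_s^{-1})^{|e_s|}\in E$. This proves the description of $E$.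

Consider a factorization $p=gh$ in $E$ of a nonzero $p\in D$. The factors are homogeneous of opposite degrees, say $g=u\,\sigma(e)X^e$ and $h=w\,\sigma(-e)X^{-e}$ with $u,w\in D$, and therefore
\begin{equation}\label{eq:star}
p=uw\prod_ss^{|e_s|}.
\end{equation}

(a) Take $p=1$. Since the elements of $S$ are nonunits of $D$, \eqref{eq:star} forces $e=0$, so $g,h\in D$.

(b) $X_r$ is a nonunit by (a). Let $X_r=gh$ with $g=u\,\sigma(e)X^e$ and $h=w\,\sigma(e')X^{e'}$. Then $e+e'$ is the unit vector at $r$, and $uw\,\sigma(e)\sigma(e')=1$ in $D$. Hence $\sigma(e)$ and $\sigma(e')$ are empty products, so all entries of $e$ and $e'$ are nonnegative and one of $e,e'$ is $0$. Since $uw=1$, the factor of degree $0$ is a unit. So $X_r$ is an atom. The $K$-algebra endomorphism of $\Omega$ that sends $X_r$ to $rX_r^{-1}$ and fixes the other $X_s$ sends $rX_r^{-1}$ to $X_r$. It is thus an involution that fixes $D$ and permutes the generators of $E$, so it restricts to an automorphism of $E$. Hence $rX_r^{-1}$ is an atom as well.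

(c) Let $p$ be an atom of $D$. It is a nonunit of $E$ by (a). Let $p=gh$ in $E$. If $e\ne0$ in \eqref{eq:star}, then $p=sq$ with $s\in S$ and $q\in D$; as $p$ is an atom and $s$ is a nonunit, $q$ is a unit and $s$ is an atom of $D$, contrary to the hypothesis. So $e=0$, both factors lie in $D$, and one of them is a unit.

(d) For $T\subset S$ let $Z_s=s^{-1}X_s$ if $s\in T$ and $Z_s=X_s$ if $s\notin T$, and let $E_T=D[Z_s^{\pm1}:s\in S]\subset\Omega$. The $Z_s$ are independent indeterminates over $K$, so $E_T$ is integrally closed by Lemma~\ref{lem:KD}(b). The component of $E_T$ in degree $e$ is $D\,\tau_T(e)X^e$ with $\tau_T(e)=\prod_{s\in T}s^{-e_s}$, and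
\[
\frac{\sigma(e)}{\tau_T(e)}=\prod_{s\in T,\;e_s\geq0}s^{e_s}\prod_{s\notin T,\;e_s<0}s^{|e_s|}\in D .
\]
So $E\subset E_T$ for all $T$. For $T=\{s:e_s<0\}$ the quotient equals $1$, so $E$ and $E_T$ have the same component in degree $e$. An element of $\bigcap_TE_T$ has all its homogeneous components in every $E_T$, hence in $E$. Thus $E=\bigcap_TE_T$. All these rings have quotient field $K(X_s:s\in S)$, and an element of this field that is integral over $E$ is integral over each $E_T$, so it lies in $E$.

(e) We have $aE=\bigoplus_eaD\,\sigma(e)X^e$ and $bE=\bigoplus_ebD\,\sigma(e)X^e$. Since $\sigma(e)\ne0$, the intersection is $\bigoplus_e(aD\cap bD)\,\sigma(e)X^e=(aD\cap bD)E$.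
\end{proof}

Both conditions on $S$ are needed. If some $s\in S$ were a unit, $X_s$ would be a new unit and (a) would fail. An atom of $D$ that belongs to $S$ is split by (b) and ceases to be an atom.

\section{The counterexample}\label{sec:R}

One application of Lemma~\ref{lem:split} makes every nonzero nonunit of $D$ atomic in $E$ but says nothing about the new elements of $E$. We therefore iterate. Part (c) guarantees that later steps do not undo the earlier ones.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $R_0=A$, $a=y$, $b=ty$ be as in Section~\ref{sec:model}. Given $R_n$, let $S_n$ be the set of nonzero nonunits of $R_n$ that are not atoms of $R_n$, and let $R_{n+1}$ be the ring $E$ of Lemma~\ref{lem:split} for $D=R_n$ and $S=S_n$, with new indeterminates. Put $R=\bigcup_nR_n$, with quotient field $K$. Any finite set of elements of $R$ lies in some $R_n$.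

\emph{$R$ is integrally closed.} Each $R_n$ is integrally closed by Lemma~\ref{lem:A}(b) and Lemma~\ref{lem:split}(d). If $z\in K$ is integral over $R$, then a numerator and denominator of $z$ and the coefficients of a monic equation lie in some $R_n$, so $z\in R_n$.

\emph{Units and atoms persist.} By Lemma~\ref{lem:split}(a) all $R_n$ have the same unit group, and this is $U(R)$, since a unit of $R$ and its inverse lie in some $R_n$. Let $p$ be an atom of $R_n$. It is a nonunit of $R$, and by Lemma~\ref{lem:split}(c) it is an atom of $R_m$ for all $m\ge n$. A factorization $p=gh$ in $R$ takes place in such an $R_m$, so $g$ or $h$ is a unit. Hence $p$ is an atom of $R$.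

\emph{Part (a).} Let $r$ be a nonzero nonunit of $R$, say $r\in R_n$. If $r$ is an atom of $R_n$, it is an atom of $R$. Otherwise $r\in S_n$, and by Lemma~\ref{lem:split}(b) it is a product of two atoms of $R_{n+1}$, which are atoms of $R$.

\emph{The ideal $aR+bR$ is not tight.} By Lemma~\ref{lem:split}(e) and induction, $aR_n\cap bR_n=(aA\cap bA)R_n$ for all $n$. If $r=au=bw$ with $u,w\in R$, then $u,w\in R_n$ for some $n$, so $r\in(aA\cap bA)R_n$. Thus $aR\cap bR\subset(aA\cap bA)R$, and the reverse inclusion holds because $aA\cap bA$ lies in the ideal $aR\cap bR$. Nonunits of $A$ are nonunits of $R$. Now Lemmas~\ref{lem:Anottight} and~\ref{lem:transfer} apply.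

\emph{Parts (b) and (c).} Let $f=a+bx_1$ and $X'=X\setminus\{x_1\}$. Substituting $x_1=-a/b$ defines a surjection $K[X]\to K[X']$, and division by the monic polynomial $x_1+a/b$ shows that its kernel is generated by $f$. Since $-a/b\neq0$, the substitution extends to a surjection $K[X^{\pm1}]\to K[X'^{\,\pm1}]$, whose kernel is again generated by $f$ (multiply first by a power of the unit $x_1$). Both targets are domains, so $f$ is prime in $K[X]$ and in $K[X^{\pm1}]$. As $C(f)=aR+bR$ is not tight, Proposition~\ref{prop:obstruction} gives (c). Part (b) is the case $X=\{x\}$; the empty product does not occur because $f$ is a nonunit. Finally, $f$ is a nonzero nonunit of each of the rings $R[X]$ and $R[X^{\pm1}]$, so none of them is quasi-atomic.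
\end{proof}

\begin{remark}
Atomicity of $R$ coexists with the endless common divisors $y^\delta$ $(0<\delta<1)$ of $a$ and $b$ because factorization lengths in $R$ are unbounded. Since $A$ has no atoms, $y^{1/n}\in S_0$ is a product of two atoms of $R$, so $y=(y^{1/n})^n$ is a product of $2n$ atoms for every $n\ge1$.
\end{remark}

\section{Quasi-atomic polynomial rings over integrally closed domains}\label{sec:class}

Proposition~\ref{prop:obstruction} gives an obstruction to quasi-atomicity of $D[X]$. Over an integrally closed quasi-atomic domain it is the only one.

\begin{theorem}\label{thm:class}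
Let $D$ be an integrally closed quasi-atomic domain with quotient field $K$, and let $X\neq\emptyset$ be a set of indeterminates. Then $D[X]$ is quasi-atomic if and only if $C(f)$ is tight for every $f\in D[X]$ that is irreducible in $K[X]$. If $|X|\ge2$, this holds if and only if every nonzero finitely generated ideal of $D$ is tight. In particular, tightness of these ideals $C(f)$ is necessary for $D[X]$ to be almost atomic.
\end{theorem}

\begin{proof}
Suppose that $D[X]$ is quasi-atomic and that $f\in D[X]$ is irreducible in $K[X]$. Then $f$ is prime in $K[X]$ and is a nonzero nonunit of $D[X]$, so it has an atomic multiple. By Proposition~\ref{prop:obstruction}, $C(f)$ is tight. The last sentence of the theorem follows, since almost atomic domains are quasi-atomic.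

Conversely, assume that all these contents are tight. First let $F\in D[X]$ be irreducible in $K[X]$; we show that
\begin{equation}\label{eq:step}
F\kappa'=tg\quad\text{with } 0\ne\kappa'\in D[X],\quad 0\neq t\in D,\quad g\text{ atomic in }D[X].
\end{equation}
Let $J=z_0D+\dots+z_rD$ be as in Definition~\ref{def:tight} for $C(F)$, fix $x\in X$, and put $\kappa=\sum z_ix^i$, so that $C(\kappa)=J$. The coefficients of $g=F\kappa$ lie in $C(F)J\subset D$, and $g$ is nonconstant. It is primitive: if $0\ne c\in D$ divides $g$, then $F\cdot(\kappa/c)\in D[X]$, so $C(F)J\subset cD$ by Lemma~\ref{lem:KD}(a), and $c$ is a unit by the choice of $J$. By Lemma~\ref{lem:primitive}, $g$ is atomic. Choose $0\ne t\in D$ with $\kappa'=t\kappa\in D[X]$.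

Now let $f\in D[X]$ be any nonzero nonunit. If $f\in D$, it has an atomic multiple in $D$, which is atomic in $D[X]$. Otherwise write $df=F_1\cdots F_m$ as in \eqref{eq:clear} and $F_i\kappa_i'=t_ig_i$ as in \eqref{eq:step}. Put $t=\prod t_i$. Since $D$ is quasi-atomic, there is $0\ne t'\in D$ such that $tt'$ is a unit or atomic. Then
\[
f\cdot\Bigl(d\,t'\prod\kappa_i'\Bigr)=t'\prod F_i\kappa_i'=tt'\prod g_i
\]
is atomic, as $m\ge1$. So $D[X]$ is quasi-atomic.

Finally let $|X|\ge2$. Each $C(f)$ as above is a nonzero finitely generated ideal, so it suffices to show that every such ideal $I=a_0D+\dots+a_nD$, with $a_0\ne0$, occurs. Take distinct $x,z\in X$ and put $f=a_0z+\sum_{i\ge1}a_ix^i$. Then $C(f)=I$. As a polynomial in $z$ over $K[X\setminus\{z\}]$, $f$ is linear with leading coefficient $a_0\in K^*$, so $K[X]/(f)\cong K[X\setminus\{z\}]$ is a domain. Hence $f$ is prime, and therefore irreducible, in $K[X]$.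
\end{proof}

Integral closure enters both directions through Lemma~\ref{lem:KD}(a), while quasi-atomicity of $D$ is used only to handle constants in the converse. The proof also shows why it yields quasi-atomicity and no more: the multiplier contains the polynomials $\kappa_i'$, and the argument gives no way to turn them into products of atoms. When the witnesses $J$ are principal, the $\kappa_i'$ are constants and almost atomicity of $D$ can absorb them; this is the situation of Proposition~\ref{prop:positive}, which needs no integral closure.

\begin{thebibliography}{9}

\bibitem{GGP}
Victor Gonzalez, Felix Gotti, and Ishan Panpaliya,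
\emph{On the ascent of almost and quasi-atomicity to monoid semidomains},
arXiv:2501.04990 (2025).

\end{thebibliography}
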